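# Class equations of $\mathrm{Aut}_{\mathcal O}(M_\lambda)$ and a configuration of $2p+3$ points

## 1. A configuration of points and planes that closes up only when $p=0$

Let $\mathcal O$ be the ring of integers of a non-Archimedean local field, $\wp$ its maximal ideal, $\pi$ a generator of $\wp$, and $k=\mathcal O/\wp$ its residue field, finite of cardinality $q=p^f$. Put $\mathcal O_s=\mathcal O/\wp^s$. Every nonzero element of $\mathcal O_s$ is a unit times a power of $\pi$. For $\mathcal O=\mathbb Z_p$ we have $\mathcal O_2=\mathbb Z/p^2$; for $\mathcal O=\mathbb F_q[[t]]$ we have $\mathcal O_2=\mathbb F_q[t]/(t^2)$. The two rings have the same size when $q=p$, but $p\neq 0$ in the first and $p=0$ in the second.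

The proof turns on a configuration in $V=k^3$ (coordinates $X,Y,Z$) that can feel this difference. A *point* is a line through $0$ in $V$, written $[x{:}y{:}z]$, and a *plane* is a two-dimensional subspace. For $n\in\mathbb Z/p$ take the points
$$H_\infty=[1{:}0{:}0],\quad V_\infty=[0{:}1{:}0],\quad D_\infty=[1{:}1{:}0],\quad a_n=[n{:}0{:}1],\quad b_n=[n{:}1{:}1],$$
and the planes

- $L_\infty: Z=0$, which contains $H_\infty,V_\infty,D_\infty$;
- $L_0: Y=0$, which contains $H_\infty$ and all $a_n$;
- $L_1: Y=Z$, which contains $H_\infty$ and all $b_n$;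
- $\mathrm{vert}_n: X=nZ$, which contains $V_\infty,a_n,b_n$;
- $\mathrm{diag}_n: X-Y=nZ$, which contains $D_\infty,a_n,b_{n+1}$.

These are $\Delta:=2p+3$ distinct points and $\Delta$ distinct planes. For $p=2$ they are the seven points and seven lines of the Fano plane.

A *lift* of a subspace $W\subset V$ to a free module $\tilde V$ over $\mathcal O_2$ with $\tilde V/\pi\tilde V=V$ is a free direct summand $\tilde W\subset\tilde V$ with image $W$ in $V$. Three facts follow from Nakayama's lemma (vectors independent mod $\pi$ are part of a basis). Two lifted points with distinct reductions span a rank-2 summand, and it is the only rank-2 summand containing both. Two lifted planes with distinct reductions are kernels of functionals independent mod $\pi$, so they meet in a rank-1 summand. A free summand contained in another one of the same rank has the same cardinality, so equals it.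

**Lemma 1.** If $p\ne 0$ in $\mathcal O_2$, there is no free rank-3 module $\tilde V$ over $\mathcal O_2$ with $\tilde V/\pi\tilde V=V$ together with lifts of all $\Delta$ points and all $\Delta$ planes such that the lift of a point lies in the lift of a plane whenever the point lies in the plane.

*Proof.* Suppose there are such lifts, written with tildes. Generators of $\tilde H_\infty,\tilde V_\infty,\tilde a_0$ form a basis of $\tilde V$, since they do mod $\pi$. In this basis $\tilde b_1$ has unit coordinates; rescaling the basis vectors we get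
$$\tilde H_\infty=[1{:}0{:}0],\quad\tilde V_\infty=[0{:}1{:}0],\quad\tilde a_0=[0{:}0{:}1],\quad\tilde b_1=[1{:}1{:}1].$$
A lifted plane is determined by two lifted points on it with distinct reductions. So $\tilde L_\infty:Z=0$ (through $\tilde H_\infty,\tilde V_\infty$), $\tilde L_0:Y=0$ (through $\tilde H_\infty,\tilde a_0$), $\tilde L_1:Y=Z$ (through $\tilde H_\infty,\tilde b_1$), $\widetilde{\mathrm{diag}}_0:X=Y$ (through $\tilde a_0,\tilde b_1$), and $\widetilde{\mathrm{vert}}_0:X=0$ (through $\tilde V_\infty,\tilde a_0$). A lifted point is the intersection of two lifted planes through it. So $\tilde D_\infty=\tilde L_\infty\cap\widetilde{\mathrm{diag}}_0=[1{:}1{:}0]$ and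
$$\tilde b_0=\tilde L_1\cap\widetilde{\mathrm{vert}}_0=[0{:}1{:}1].$$
Now let $1\le n\le p-1$ and suppose $\tilde b_n=[n{:}1{:}1]$, which holds for $n=1$. Then $\widetilde{\mathrm{vert}}_n:X=nZ$ (through $\tilde V_\infty,\tilde b_n$), so $\tilde a_n=\tilde L_0\cap\widetilde{\mathrm{vert}}_n=[n{:}0{:}1]$, so $\widetilde{\mathrm{diag}}_n:X-Y=nZ$ (through $\tilde D_\infty,\tilde a_n$), so $\tilde b_{n+1}=\tilde L_1\cap\widetilde{\mathrm{diag}}_n=[n{+}1{:}1{:}1]$. For $n=p-1$ the point $b_{n+1}$ is $b_0$, hence $[p{:}1{:}1]=[0{:}1{:}1]$, that is, $p=0$ in $\mathcal O_2$. This is a contradiction. ∎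

For $p=2$ the induction is one step: $\tilde b_1=[1{:}1{:}1]$ gives $\tilde a_1=[1{:}0{:}1]$, then $\tilde b_0=[2{:}1{:}1]$, against $\tilde b_0=[0{:}1{:}1]$. So the Fano plane does not lift to $\mathbb Z/4$.

This configuration is for a question about finite groups: do the conjugacy class sizes of the automorphism group of a finite $\mathcal O$-module depend on more of $\mathcal O$ than $q$? We shall encode the configuration in three commuting nilpotent matrices over $k$, see that they cannot be lifted to commuting matrices over $\mathcal O_2$ in a certain controlled way unless $p=0$ in $\mathcal O_2$, and show that class sizes count exactly such lifts.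

## 2. Automorphism groups of finite modules and their class equations

**Definition.** For a partition $\lambda=(\lambda_1\ge\dots\ge\lambda_m)$ let $M_\lambda=\mathcal O/\wp^{\lambda_1}\oplus\dots\oplus\mathcal O/\wp^{\lambda_m}$, the finite $\mathcal O$-module of *type* $\lambda$. Its automorphism group $\mathrm{Aut}_{\mathcal O}(M_\lambda)$ is denoted $G_\lambda(\mathcal O)$, or $G_\lambda$. The *class equation* of a finite group is the multiset of sizes of its conjugacy classes.

Every finite $\mathcal O$-module has a unique type. For $\lambda=(2,\dots,2)$ with $n$ parts, $G_\lambda=\mathrm{GL}_n(\mathcal O_2)$. It is known that the class equation of $\mathrm{GL}_n(\mathcal O_2)$ depends on $\mathcal O$ only through $q$; the question whether the same is true for an arbitrary $\lambda$ comes from Pooja Singla, "A canonical section method for conjugacy classes of GL_n(O_2)", arXiv:2608.10468 (2026). Precisely: if $\mathcal O,\mathcal O'$ have residue fields of the same cardinality, do $G_\lambda(\mathcal O)$ and $G_\lambda(\mathcal O')$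 have the same class equation for every $\lambda$? The answer is no, for every $q$.

**Theorem A.** Let $\mathcal O,\mathcal O'$ have residue fields of the same cardinality $q=p^f$, with $p\notin\wp^2$ and $p\in\wp'^2$. Then there is a partition $\lambda$ with all parts in $\{1,2,4\}$ such that $G_\lambda(\mathcal O)$ and $G_\lambda(\mathcal O')$ have different multisets of class sizes.

**Theorem B.** If all parts of $\lambda$ are $\le2$, the class equation of $G_\lambda(\mathcal O)$ depends only on $\lambda$ and $q$.

**Corollary C.** Let $\mathcal O=W(\mathbb F_q)$, the ring of integers of the unramified extension of $\mathbb Q_p$ with residue field $\mathbb F_q$, and let $\mathcal O'$ have residue field of cardinality $q$. The class equations of $G_\lambda(\mathcal O)$ and $G_\lambda(\mathcal O')$ agree for all $\lambda$ if and only if $\mathcal O'\cong\mathcal O$.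

*Proof of Corollary C from Theorem A.* If $\mathcal O'\cong\mathcal O$ the groups are isomorphic. Conversely, if $p\in\wp'^2$, Theorem A gives a $\lambda$ with different class equations. If $p\notin\wp'^2$, then $p$ is a uniformizer of $\mathcal O'$, so $\mathcal O'$ is the unramified extension of $\mathbb Z_p$ with residue field $\mathbb F_q$, i.e. $\mathcal O'\cong W(\mathbb F_q)$. ∎

For each $q$ the pair $W(\mathbb F_q)$, $\mathbb F_q[[t]]$ satisfies the hypotheses of Theorem A. The argument does not settle whether a partition with $\lambda_1=3$ can occur in Theorem A, nor does it treat pairs of rings that both satisfy $p\in\wp^2$. From now on primes denote the objects attached to $\mathcal O'$, and residue fields of equal cardinality are identified by a fixed isomorphism.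

**The simplest cases.** For $\lambda=(s)$ the group is $\mathcal O_s^\times$, abelian of order $q^{s-1}(q-1)$, so all classes have size $1$. For $\lambda=(1,\dots,1)$ it is $\mathrm{GL}_n(k)$. In both cases only $q$ matters.

For $\lambda=(2,1)$ an endomorphism of $\mathcal O_2\oplus k$ is a quadruple $(P,Q,S,T)$ with $P\in\mathcal O_2$ and $Q,S,T\in k$, where $Q$ stands for the map $k\to\mathcal O_2$, $1\mapsto\pi Q$, and $S$ for $\mathcal O_2\to k$, $1\mapsto S$. Composition is
$$(P,Q,S,T)(P',Q',S',T')=(PP'+\pi QS',\ \bar PQ'+QT',\ S\bar P'+TS',\ TT'),$$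
with bars for reduction mod $\pi$. It is invertible iff $\bar P,T\neq0$, so $|G_\lambda|=q^3(q-1)^2$. Two elements commute iff
$$QS'=Q'S,\qquad (\bar P-T)Q'=(\bar P'-T')Q,\qquad (\bar P-T)S'=(\bar P'-T')S .$$
If $\bar P\ne T$, then $P',T'$ are free, $Q',S'$ are determined, and the first condition follows. The centralizer has order $q(q-1)^2$ and the class has size $q^2$. There are $q^3(q-1)(q-2)$ such elements, so $q(q-1)(q-2)$ such classes. If $\bar P=T$ and $Q=S=0$, the element is central, which gives $q(q-1)$ classes of size $1$. If $\bar P=T$ and $(Q,S)\ne0$, the conditions are $\bar P'=T'$ and $(Q',S')\in k(Q,S)$. The centralizer has order $q^2(q-1)$, the class has size $q(q-1)$, and there are $q(q-1)(q^2-1)$ such elements, so $q^2-1$ classes. The totals add up: $q^3(q-1)(q-2)+q(q-1)+q(q-1)(q^2-1)=q^3(q-1)^2$. Again only $q$ enters.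

## 3. Parts at most $2$: lifting a centralizer along a chain

The computation for $(2,1)$ extends to all partitions with parts $\le2$. The tool is a lemma on modules over $\mathcal O_s[y]$, used throughout.

**Lemma 2.** Let $g_1\mid g_2\mid\dots\mid g_r$ be monic polynomials in $\mathcal O_s[y]$ and $Y=\bigoplus_i\mathcal O_s[y]/(g_i)$. Then $\mathrm{End}_{\mathcal O_s[y]}(Y)$ is a free $\mathcal O_s$-module whose rank depends only on the degrees of the $g_i$. For $s'<s$ the reduction $\mathrm{End}(Y)\to\mathrm{End}(Y/\pi^{s'}Y)$ is surjective with kernel $\pi^{s'}\mathrm{End}(Y)$.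

*Proof.* Let $f\mid g$ be monic; monic polynomials are nonzerodivisors. A homomorphism from $\mathcal O_s[y]/(g)$ to $\mathcal O_s[y]/(f)$ is given by an element $z$ with $gz=0$, which is no condition. So $\mathrm{Hom}(\mathcal O_s[y]/(g),\mathcal O_s[y]/(f))=\mathcal O_s[y]/(f)$. A homomorphism in the other direction is given by $z\in\mathcal O_s[y]/(g)$ with $fz\in(g)$, that is, $fz=gw=f\cdot(g/f)w$, that is, $z\in(g/f)$. So it lies in $(g/f)\mathcal O_s[y]/(g)\cong\mathcal O_s[y]/(f)$. Both are free of rank $\deg f$, and the same descriptions hold over $\mathcal O_{s'}$ with $f,g,g/f$ reduced. ∎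

A monic chain over $\mathcal O_{s'}$ always lifts to a monic chain over $\mathcal O_s$: lift $g_1$ and the successive monic cofactors. The chain condition matters. For $Y=\mathcal O_2[y]/(y)\oplus\mathcal O_2[y]/(y-\pi)$ a homomorphism from the first summand to the second is a $z\in\mathcal O_2$ with $\pi z=0$, so it reduces to $0$ mod $\pi$, while $\mathrm{End}(Y/\pi Y)=M_2(k)$. Here reduction is not surjective.

*Proof of Theorem B.* Let $M=\mathcal O_2^a\oplus k^b$.

**Step 1 (isolate the part of the ring that sees $\mathcal O$).** Elements of $\mathfrak E=\mathrm{End}_{\mathcal O}M$ are quadruples $(P,Q,S,T)$ with $P\in M_a(\mathcal O_2)$, $Q\in M_{a\times b}(k)$ (standing for $\pi Q:k^b\to\pi\mathcal O_2^a$), $S\in M_{b\times a}(k)$, $T\in M_b(k)$, and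
$$(P,Q,S,T)(P',Q',S',T')=(PP'+\pi QS',\ \bar PQ'+QT',\ S\bar P'+TS',\ TT').\tag{1}$$
There is no extra term in the last entry, because $S$ kills $\pi\mathcal O_2^a$. The set $I=\pi M_a(\mathcal O_2)\cong M_a(k)$, placed in the first entry, is an ideal of square $0$. The quotient $\Lambda=\mathfrak E/I$ consists of the $(\bar P,Q,S,T)$ with product $(\bar P\bar P',\bar PQ'+QT',S\bar P'+TS',TT')$, so depends only on $k,a,b$. Since $I$ is nilpotent, $\mathfrak E^\times\to\Lambda^\times$ is surjective with kernel $1+I$. In $\Lambda$ the elements $(0,Q,S,0)$ form an ideal of square $0$, so an element is invertible iff $\bar P$ and $T$ are.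

**Step 2 (choose a good lift of each element of $\Lambda^\times$).** Fix $\alpha=(\bar P,Q,S,T)\in\Lambda^\times$. After a change of basis of $k^a$, lifted to $\mathcal O_2^a$, the matrix $\bar P$ is multiplication by $y$ on $\bigoplus k[y]/(f_i)$ with $f_1\mid f_2\mid\cdots$ monic (rational canonical form). Lift to a monic chain over $\mathcal O_2$. By Lemma 2 we get a lift $\hat P$ of $\bar P$ for which $Z(\hat P)\to Z(\bar P)$ is surjective. Put $\hat\alpha=(\hat P,Q,S,T)$. The elements of $\mathfrak E^\times$ over $\alpha$ are $\hat\alpha+\pi X$, $X\in M_a(k)$.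

**Step 3 (describe the classes over $\alpha$ as orbits).** Let $\Gamma$ be the preimage of $Z_\Lambda(\alpha)^\times$ in $\mathfrak E^\times$. The classes of $\mathfrak E^\times$ over the class of $\alpha$ are the orbits of $\Gamma$ on $\{\hat\alpha+\pi X\}$. Conjugation by $1+\pi Y$ sends $X$ to $X+[Y,\bar P]$. For $\beta=(\bar P',Q',S',T')\in Z_\Lambda(\alpha)^\times$ we have $\bar P'\in Z(\bar P)$, so we may lift $\beta$ to $\hat\beta=(\hat P',Q',S',T')$ with $\hat P'\in Z(\hat P)$. The equation $\hat\beta(\hat\alpha+\pi X)=(\hat\alpha+\pi X')\hat\beta$ holds in the last three entries, since $\beta$ commutes with $\alpha$. In the first entry it reads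
$$\hat P'\hat P+\pi(\bar P'X+Q'S)=\hat P\hat P'+\pi(X'\bar P'+QS'),$$
and since $\hat P'\hat P=\hat P\hat P'$,
$$X'=(\bar P'X+Q'S-QS')\bar P'^{-1}.\tag{2}$$
So $\Gamma/(1+I)=Z_\Lambda(\alpha)^\times$ acts on $M_a(k)/[\bar P,M_a(k)]$ by (2), and the classes over the class of $\alpha$ correspond to the orbits.

**Step 4 (compute centralizers).** The centralizer of $\hat\alpha+\pi X$ in $\mathfrak E^\times$ lies in $\Gamma$. Its image in $Z_\Lambda(\alpha)^\times$ is the stabilizer of the class of $X$: if $\beta$ fixes that class, $\hat\beta$ moves $X$ by some $[Y,\bar P]$, which a factor $1-\pi Y$ undoes. Its intersection with $1+I$ is $\{1+\pi Y:[Y,\bar P]=0\}$. So its order is $|\mathrm{Stab}(X)|\cdot|Z_{M_a(k)}(\bar P)|$.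

The ring $\Lambda$, formula (2), these orders and $|\mathfrak E^\times|=q^{a^2}|\Lambda^\times|$ depend only on $k$ and $\lambda$. ∎

**Where this approach stops.** A sensible next attempt is to run the same argument for $\mathrm{GL}_n(\mathcal O_4)\to\mathrm{GL}_n(\mathcal O_2)$, whose kernel $1+\pi^2M_n(\mathcal O_2)$ is abelian. Two things change. First, a matrix over $\mathcal O_2$ need not have the chain form of Lemma 2, and then Step 2 is not available, as the example after Lemma 2 shows. Second, even over a matrix $\bar A$ of chain form, Section 4 will show that the number of classes is a count of commuting pairs in $Z(\bar A)\subset M_n(\mathcal O_2)$. Together with $\bar A$ these are commuting *triples* over $\mathcal O_2$. A commuting pair $(A,B)$ over $k$ always lifts to $\mathcal O_2$: bring $A$ to rational canonical form, lift it along a chain, and lift $B$ by Lemma 2. For triples this argument gives nothing, and Section 6 exhibits a triple that does not lift in the sense needed. So the second change is where $\mathcal O$ can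 become visible. The first means that the visible part must be isolated inside the class equation, which is the job of Sections 7 to 9.

## 4. Lifts from $\mathcal O_2$ to $\mathcal O_4$ and commuting pairs

Let $\mu$ be a partition of $n$ with distinct part sizes $j_1<\dots<j_d=D$. Let $\mathfrak F$ be the set of chains $\underline F=(F_1\mid\dots\mid F_d)$ of monic polynomials $F_i\in\mathcal O_2[y]$ with $F_i\equiv y^{j_i}$ mod $\pi$. For a part $\mu_l=j_i$ write $F_{(\mu_l)}=F_i$, and put
$$\bar N_{\underline F}=\bigoplus_l\mathcal O_2[y]/(F_{(\mu_l)}).$$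
Let $C(\underline F)$ be the number of isomorphism classes of $\mathcal O_4[y]$-modules $N$ that are free over $\mathcal O_4$ with $N/\pi^2N\cong\bar N_{\underline F}$, and let
$$\tau_{\mathcal O}(\mu)=(q-1)\sum_{\underline F\in\mathfrak F}C(\underline F).\tag{3}$$
The plan is to show that $\tau$ differs for $\mathcal O$ and $\mathcal O'$ for a suitable $\mu$ (Sections 4 to 6), and that the class equations determine $\tau$ (Sections 7 to 9).

Put $\mathfrak z_{\underline F}=\mathrm{End}(\bar N_{\underline F})$, $\mathfrak z=\mathrm{End}_{k[y]}\big(\bigoplus_lk[y]/(y^{\mu_l})\big)$ and $r=\dim_k\mathfrak z$. By Lemma 2, $\mathfrak z_{\underline F}$ is free over $\mathcal O_2$ with $\mathfrak z_{\underline F}/\pi\mathfrak z_{\underline F}=\mathfrak z$. Hence $|\mathfrak z_{\underline F}|=q^{2r}$ and $|\mathfrak z_{\underline F}^\times|=q^r|\mathfrak z^\times|$.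

**Duality.** We recall the linear algebra over $\mathcal O_s$ that replaces that over a field. The ring $\mathcal O_s$ is self-injective: by Baer's criterion it is enough to extend homomorphisms $(\pi^i)\to\mathcal O_s$. Such a homomorphism sends $\pi^i$ into the annihilator of $\pi^{s-i}$, which is $(\pi^i)$, so it is multiplication by an element of $\mathcal O_s$. For a finite $\mathcal O_s$-module $W$ put $W^*=\mathrm{Hom}_{\mathcal O_s}(W,\mathcal O_s)$. Then $W\mapsto W^*$ is exact, and $W^*$ has the same length as $W$, by decomposition into cyclic modules. If $Y$ is a free module with a perfect symmetric pairing and $W\subset Y$, then $W^\perp\cong(Y/W)^*$, so $|W|\,|W^\perp|=|Y|$. Since $W\subset W^{\perp\perp}$ have equal order, $W^{\perp\perp}=W$. We use this for the trace form $(X,h)\mapsto\mathrm{tr}(Xh)$ on $M_n(\mathcal O_s)$.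

**Lemma 3.**
$$C(\underline F)=\frac{\#\{(g,h)\in\mathfrak z_{\underline F}^\times\times\mathfrak z_{\underline F}:gh=hg\}}{|\mathfrak z_{\underline F}^\times|}.\tag{4}$$

For $n=1$, $F=y-\pi f$, this says the following: $\mathfrak z_{\underline F}=\mathcal O_2$, the right side is $q^2$, and the modules $N$ are $\mathcal O_4$ with $y$ acting by one of the $q^2$ lifts of $\pi f$.

*Proof.* **Step 1 (the modules as orbits).** Lift $\underline F$ to a monic chain $\hat F_1\mid\dots\mid\hat F_d$ over $\mathcal O_4$. Let $\hat A\in M_n(\mathcal O_4)$ be the matrix of $y$ on $\bigoplus_l\mathcal O_4[y]/(\hat F_{(\mu_l)})$ and $\bar A$ its reduction mod $\pi^2$, so $\mathfrak z_{\underline F}=Z(\bar A)$. Lifting a suitable basis of $N/\pi^2N$, every module in question is given by a matrix $\hat A+\pi^2X$, $X\in M_n(\mathcal O_2)$. An element $g\in\mathrm{GL}_n(\mathcal O_4)$ conjugating one such matrix to another has reduction $\bar g\in Z(\bar A)^\times$. By Lemma 2, $\bar g$ lifts to $\hat g\in Z(\hat A)^\times$, so $g=(1+\pi^2Y)\hat g$. Because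 $\pi^4=0$,
$$(1+\pi^2Y)\hat g(\hat A+\pi^2X)\hat g^{-1}(1-\pi^2Y)=\hat A+\pi^2\big(\bar gX\bar g^{-1}+[Y,\bar A]\big).$$
So $C(\underline F)$ is the number of orbits of $\mathfrak z_{\underline F}^\times$ on $M_n(\mathcal O_2)/W$ under conjugation, where $W=[\bar A,M_n(\mathcal O_2)]$.

**Step 2 (pass to the dual).** Since $\mathrm{tr}([\bar A,Y]h)=\mathrm{tr}(Y[h,\bar A])$, we have $W^\perp=Z(\bar A)=\mathfrak z_{\underline F}$, hence $W=\mathfrak z_{\underline F}^\perp$. So $X\mapsto\mathrm{tr}(X\,\cdot)$ induces an injection $M_n(\mathcal O_2)/W\to\mathfrak z_{\underline F}^*$ between sets of equal size $|\mathfrak z_{\underline F}|$, hence a bijection. As $\mathrm{tr}(gXg^{-1}h)=\mathrm{tr}(Xg^{-1}hg)$, the element $g$ acts on functionals by $\varphi\mapsto\varphi(g^{-1}\cdot g)$.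

**Step 3 (count fixed points).** The functional $\varphi$ is fixed by $g$ iff it vanishes on $\{g^{-1}hg-h:h\in\mathfrak z_{\underline F}\}$. Substituting $h=gh'$ turns this set into $\{h'g-gh'\}=[\mathfrak z_{\underline F},g]$. So there are $|\mathfrak z_{\underline F}/[\mathfrak z_{\underline F},g]|=|Z_{\mathfrak z_{\underline F}}(g)|$ fixed points. Burnside's orbit counting formula gives (4). ∎

## 5. A sum over commuting pairs over $k$, and comparison of two rings

The aim of this section is to rewrite $\tau_{\mathcal O}(\mu)$ as a sum over commuting pairs over $k$ in which each term is either a constant independent of $\mathcal O$ or zero.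

**Step 1 (coordinates for chains, independent of $\mathcal O$).** Write $F_i=y^{j_i}-\pi f_i$ with $f_i\in k[y]$, $\deg f_i<j_i$. For $i<i'$ put $\delta=j_{i'}-j_i$. A monic cofactor in $F_i\mid F_{i'}$ reduces to $y^\delta$, so has the form $y^\delta-\pi u$, $\deg u<\delta$, and
$$F_i\,(y^\delta-\pi u)=y^{j_{i'}}-\pi\big(y^\delta f_i+y^{j_i}u\big).$$
So $F_i\mid F_{i'}$ iff $f_{i'}-y^\delta f_i\in y^{j_i}k[y]$; the bound $\deg u<\delta$ is then automatic. These conditions are linear. So $f=(f_i)$ runs through a $k$-vector space $\mathsf F$ that does not depend on $\mathcal O$. For example, let $\mu=(2,1)$, $f_1=a$, $f_2=b_0+b_1y$. The condition is $b_0=0$, and indeed $y^2-\pi b_1y=(y-\pi a)(y-\pi(b_1-a))$.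

Let $J\in M_n(k)$ be the matrix of $y$ on $\bigoplus_lk[y]/(y^{\mu_l})$ in the bases $1,y,y^2,\dots$ of the summands, so $\mathfrak z=Z(J)$, and let $\hat J$ be the same $0/1$-matrix over $\mathcal O_2$. In the bases $1,y,y^2,\dots$ the variable $y$ acts on $\bar N_{\underline F}$ by $\hat J+\pi D_f$. Here $D_f$ is linear in $f$: on a summand of size $j=\mu_l$ it sends $y^{j-1}$ to $f_{(j)}(y)$ (with $f_{(j_i)}=f_i$) and kills the other basis vectors. So $\mathfrak z_{\underline F}=Z(\hat J+\pi D_f)$.

**Step 2 (replace pairs over $\mathcal O_2$ by pairs over $k$).** For commuting $b\in\mathfrak z^\times$, $c\in\mathfrak z$ let $\mathcal P_{\mathcal O}(b,c)$ be the number of quadruples $(f,X,B,C)$ with $f\in\mathsf F$ and $X,B,C\in M_n(\mathcal O_2)$ pairwise commuting, reducing to $J,b,c$, with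
$$X=\hat J+\pi X_1,\qquad X_1\in D_f+[M_n(k),J].$$
For fixed $f$ there are $q^{n^2-r}$ such $X$. Each is conjugate to $\hat J+\pi D_f$, because $(1+\pi Y)(\hat J+\pi D_f)(1-\pi Y)=\hat J+\pi(D_f+[Y,J])$, and this conjugation does not change reductions. So each $X$ has the same number of commuting pairs $(B,C)$ over a given $(b,c)$, and
$$\sum_{\underline F}\#\{(g,h)\in\mathfrak z_{\underline F}^\times\times\mathfrak z_{\underline F}:gh=hg\}=q^{-(n^2-r)}\sum_{(b,c)}\mathcal P_{\mathcal O}(b,c).$$
With (3), (4) and $|\mathfrak z_{\underline F}^\times|=q^r|\mathfrak z^\times|$,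
$$\tau_{\mathcal O}(\mu)=\frac{q-1}{|\mathfrak z^\times|\,q^{n^2}}\sum_{(b,c)}\mathcal P_{\mathcal O}(b,c).\tag{5}$$

**Step 3 (the terms are affine-linear counts).** Fix lifts $\hat b,\hat c\in M_n(\mathcal O_2)$ of $b,c$ and write $B=\hat b+\pi B_1$, $C=\hat c+\pi C_1$. Commutators of lifts of commuting matrices lie in $\pi M_n(\mathcal O_2)\cong M_n(k)$. The conditions are
$$\begin{aligned}\tfrac1\pi[\hat J,\hat b]+[J,B_1]+[X_1,b]&=0,\\ \tfrac1\pi[\hat J,\hat c]+[J,C_1]+[X_1,c]&=0,\\ \tfrac1\pi[\hat b,\hat c]+[b,C_1]+[B_1,c]&=0,\end{aligned}\tag{6}$$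
together with $X_1-D_f\in[M_n(k),J]$. This is an affine-linear system over $k$ in $(f,X_1,B_1,C_1)$. So $\mathcal P_{\mathcal O}(b,c)\in\{0,L(b,c)\}$, where $L(b,c)\ge1$ is the number of solutions of the associated homogeneous system and depends only on $k,\mu,b,c$.

**Step 4 (if $p\in\wp'^2$, every pair lifts).** In this case $\mathcal O'_2$ is a local $\mathbb F_p$-algebra. Write $k=\mathbb F_p[\xi]$. The minimal polynomial of $\xi$ over $\mathbb F_p$ is separable, so by Hensel's lemma $\xi$ lifts to a root in $\mathcal O'_2$. Thus $\mathcal O_2'$ contains a copy of $k$ mapping isomorphically to the residue field, and $\mathcal O'_2\cong k[t]/(t^2)$. Take $\hat b=b$, $\hat c=c$, $\hat J=J$ with entries in this copy. The three commutators $[\hat J,\hat b],[\hat J,\hat c],[\hat b,\hat c]$ vanish, and $0$ solves (6). So $\mathcal P_{\mathcal O'}(b,c)=L(b,c)$ for all $(b,c)$.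

**Proposition 4.** If $p\in\wp'^2$, then
$$\tau_{\mathcal O'}(\mu)-\tau_{\mathcal O}(\mu)=\frac{q-1}{|\mathfrak z^\times|\,q^{n^2}}\sum_{(b,c):\ \mathcal P_{\mathcal O}(b,c)=0}L(b,c)\ \ge\ 0,\tag{7}$$
with strict inequality as soon as one commuting pair $(b,c)$ has $\mathcal P_{\mathcal O}(b,c)=0$.

*Proof.* Subtract (5) for $\mathcal O$ from (5) for $\mathcal O'$, and use Steps 3 and 4. ∎

One bad pair is enough, because no cancellation is possible. We now build it.

## 6. Three commuting operators built from the configuration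

Name the points of Section 1 $u_1,\dots,u_\Delta$ and the planes $\ell_1,\dots,\ell_\Delta$. We need three commuting operators on a $k$-vector space that force a lifted configuration to appear. The device is best seen on one point $u$ and one plane $\ell$. Let $N=u\oplus V\oplus V/\ell$ in grades $-1,0,1$, with $J$ the inclusion $u\to V$ and the projection $V\to V/\ell$. If $u\subset\ell$, choose a basis $v_1,v_2,v_3$ of $V$ with $u=\langle v_1\rangle$, $\ell=\langle v_1,v_2\rangle$; then $J$ has Jordan blocks of sizes $2,1,2$. If $u\not\subset\ell$, choose it with $u=\langle v_1\rangle$, $\ell=\langle v_2,v_3\rangle$; the sizes are $3,1,1$. So the Jordan structure of $J$ records the incidence. To treat all pairs $(u_t,\ell_i)$ at once we spread copies of $V$ over a grid, and use two more operators to say that they are copies of the same $V$.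

**The grid.** Let $\Omega=(\Delta+2)\Delta$. Let $\nu=(\alpha,\beta)$ run through $[0,\Omega]^2\cap\mathbb Z^2$ with the product order, and put $|\nu|=\alpha+\beta$.

**The subspaces carrying points.** Put $\sigma_t=\Delta^2+2(t-1)$ for $1\le t\le\Delta$, and
$$U_t^\nu=0\ \text{ if }|\nu|<\sigma_t,\qquad U_t^\nu=u_t\ \text{ if }|\nu|\in\{\sigma_t,\sigma_t+1\},\qquad U_t^\nu=V\ \text{ if }|\nu|\ge\sigma_t+2.$$
If $U_{t+1}^\nu\ne0$, then $|\nu|\ge\sigma_{t+1}=\sigma_t+2$, so $U_t^\nu=V$. Hence $U_\Delta^\nu\subset\dots\subset U_1^\nu\subset V$. Also $\nu\le\nu'$ implies $U_t^\nu\subset U_t^{\nu'}$.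

**The subspaces carrying planes.** For $1\le i\le\Delta$ put $w_i=(i\Delta,(\Delta-i)\Delta)$, $w_i'=w_i+(\Delta-1,\Delta-1)$, and $Q_i=\{\nu:w_i\le\nu\le w_i'\}$, a square inside the grid. If $w_i\le w'_{i'}$, the first coordinate gives $i\Delta\le i'\Delta+\Delta-1$, so $i\le i'$, and the second gives $(\Delta-i)\Delta\le(\Delta-i')\Delta+\Delta-1$, so $i\ge i'$. Hence
$$w_i\le w'_{i'}\ \Longrightarrow\ i=i'.\tag{8}$$
In particular the $Q_i$ are disjoint. Put $K^\nu=\ell_i$ if $\nu\in Q_i$; $K^\nu=V$ if $\nu\notin\bigcup_iQ_i$ and $\nu\ge w_i$ for some $i$; and $K^\nu=0$ otherwise.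

The family $K$ is monotone: let $\nu\le\nu'$. If $K^\nu=\ell_i$, then $\nu'\ge w_i$, and if $\nu'\in Q_{i'}$, then $w_i\le w'_{i'}$, so $i'=i$. Hence $K^{\nu'}\in\{\ell_i,V\}$. If $K^\nu=V$ with $\nu\ge w_i$, and $\nu'\in Q_{i'}$, then $w_i\le\nu\le\nu'\le w'_{i'}$ gives $i=i'$ and $\nu\in Q_i$, a contradiction. So $K^{\nu'}=V$.

**The module.** Let $N=\bigoplus_\nu\bigoplus_{g=-\Delta}^1N_{\nu,g}$ with
$$N_{\nu,-t}=U_t^\nu\ (1\le t\le\Delta),\qquad N_{\nu,0}=V,\qquad N_{\nu,1}=V/K^\nu,$$
and let
$$J:N_{\nu,g}\to N_{\nu,g+1},\qquad\eta:N_{\nu,g}\to N_{\nu+(1,0),g},\qquad\zeta:N_{\nu,g}\to N_{\nu+(0,1),g}$$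
be the maps induced by $\mathrm{id}_V$ (zero if the target index is out of range). They are well defined by the inclusions just checked, commute pairwise, are nilpotent, and are homogeneous of degrees $\varepsilon_3,\varepsilon_1,\varepsilon_2$ for the $\mathbb Z^3$-grading by $(\nu,g)=(\alpha,\beta,g)$.

**Strands.** For fixed $\nu$ choose a basis of $V$ adapted to the flag $U_\Delta^\nu\subset\dots\subset U_1^\nu\subset V$ and to $K^\nu$: going up the flag, for consecutive terms $U'\subset U$, first add vectors of $U\cap K^\nu$ completing a basis of $U'\cap K^\nu$ to one of $U\cap K^\nu$, then vectors of $U$ completing to a basis of $U$. Each basis vector $v$ gives a *strand*: the copies of $v$ in grades $-t,\dots,0$, where $t$ is the largest index with $v\in U_t^\nu$ (or $t=0$), followed by its image in grade $1$ if $v\notin K^\nu$. All strands together form a homogeneous basis of $N$, and $J$ moves each vector of a strand to the next one and the last one to $0$. So, with $n=\dim N$ and $\mu$ the Jordan type of $J$, we have $N\cong\bigoplus_lk[y]/(y^{\mu_l})$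 ($y=J$) with basis $\{y^ie_l\}$, one strand for each $l$. In this basis $J$ is the matrix of Section 5. Put
$$b=1+\eta\in\mathfrak z^\times,\qquad c=\zeta\in\mathfrak z.$$

**Proposition 5.** If $p\notin\wp^2$, then $\mathcal P_{\mathcal O}(b,c)=0$.

*Proof.* Suppose (6) has a solution $(f,X_1,B_1,C_1)$ with $X_1=D_f+[Y,J]$. The number $\mathcal P_{\mathcal O}(b,c)$ does not depend on the chosen lifts, so take $\hat b=1+\hat\eta$, $\hat c=\hat\zeta$ with $\hat\eta,\hat\zeta$ homogeneous lifts of $\eta,\zeta$ in the strand basis.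

**Step 1 (make the solution homogeneous).** The system (6) becomes
$$\begin{aligned}\tfrac1\pi[\hat J,\hat\eta]+[J,B_1]+[X_1,\eta]&=0,\\ \tfrac1\pi[\hat J,\hat\zeta]+[J,C_1]+[X_1,\zeta]&=0,\\ \tfrac1\pi[\hat\eta,\hat\zeta]+[\eta,C_1]+[B_1,\zeta]&=0,\end{aligned}$$
and the first terms are homogeneous of degrees $\varepsilon_1+\varepsilon_3$, $\varepsilon_2+\varepsilon_3$, $\varepsilon_1+\varepsilon_2$. Taking components of these degrees, the equations still hold with $X_1,B_1,C_1$ replaced by their components of degrees $\varepsilon_3,\varepsilon_1,\varepsilon_2$.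

**Step 2 (remove the deformation of $J$).** On a strand of length $j$, $D_f$ maps $y^{j-1}e_l$ into the span of the $y^ie_l$ with $i\le j-1$ and kills the other vectors. So its components have degrees $(i-j+1)\varepsilon_3$ with $i-j+1\le0$, and the component of degree $\varepsilon_3$ vanishes. Hence $(X_1)_{\varepsilon_3}=[Y_0,J]$ with $Y_0$ the degree-$0$ component of $Y$. So the matrices
$$\hat J+\pi[Y_0,J]=(1+\pi Y_0)\hat J(1-\pi Y_0),\qquad\hat\eta+\pi(B_1)_{\varepsilon_1},\qquad\hat\zeta+\pi(C_1)_{\varepsilon_2}$$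
commute pairwise. Conjugating by $1-\pi Y_0$, which is of degree $0$, we get pairwise commuting $\hat J,\tilde\eta,\tilde\zeta$ over $\mathcal O_2$, homogeneous of degrees $\varepsilon_3,\varepsilon_1,\varepsilon_2$, lifting $J,\eta,\zeta$, on $\tilde N=\mathcal O_2^n=\bigoplus\tilde N_{\nu,g}$ graded by the same basis. The first operator is again exactly the $0/1$-matrix $\hat J$.

**Step 3 (transport everything to one module $\tilde V$).** Let $\tilde V=\tilde N_{(0,0),0}$, free of rank $3$ and lifting $V$, and for $\nu=(\alpha,\beta)$ let $\varphi_\nu=\tilde\eta^\alpha\tilde\zeta^\beta:\tilde V\to\tilde N_{\nu,0}$. It reduces to $\mathrm{id}_V$, so it is an isomorphism. Since $\tilde\eta,\tilde\zeta$ commute, $\tilde\eta\varphi_\nu=\varphi_{\nu+(1,0)}$ and $\tilde\zeta\varphi_\nu=\varphi_{\nu+(0,1)}$ when the indices are in range. Put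
$$\tilde U_t^\nu=\varphi_\nu^{-1}\big(\hat J^t\tilde N_{\nu,-t}\big),\qquad\tilde K^\nu=\varphi_\nu^{-1}\big(\ker(\hat J:\tilde N_{\nu,0}\to\tilde N_{\nu,1})\big).$$

**Step 4 (these are lifts, and incidences at the same $\nu$ lift).** In the basis of $\tilde N_{\nu,0}$, the module $\hat J^t\tilde N_{\nu,-t}$ is spanned by the basis vectors whose strand contains a vector of grade $-t$, and the kernel by those whose strand ends in grade $0$. The same subsets of the reduced basis of $N_{\nu,0}=V$ span $J^tN_{\nu,-t}=U_t^\nu$ and $\ker(J|_{N_{\nu,0}})=K^\nu$. So $\tilde U_t^\nu,\tilde K^\nu$ are free summands of $\tilde V$ lifting $U_t^\nu,K^\nu$. If $U_t^\nu\subset K^\nu$, the first subset of the basis is contained in the second, so $\tilde U_t^\nu\subset\tilde K^\nu$.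

**Step 5 (the lifts do not depend on $\nu$ where they should not).** Let $e\in\{(1,0),(0,1)\}$, say $e=(1,0)$. If $\varphi_\nu v=\hat J^tz$ with $z\in\tilde N_{\nu,-t}$, then $\varphi_{\nu+e}v=\tilde\eta\hat J^tz=\hat J^t\tilde\eta z$. If $\hat J\varphi_\nu v=0$, then $\hat J\varphi_{\nu+e}v=\tilde\eta\hat J\varphi_\nu v=0$. For $e=(0,1)$ use $\tilde\zeta$. So $\tilde U_t^\nu\subset\tilde U_t^{\nu+e}$ and $\tilde K^\nu\subset\tilde K^{\nu+e}$, with equality when the ranks agree.

The set $\{\nu:|\nu|\in\{\sigma_t,\sigma_t+1\}\}$ is connected under unit steps. Indeed $\sigma_t+1\le\Delta^2+2\Delta-1\le\Omega$, so it consists of two full antidiagonals. The path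
$$(0,\sigma_t),(1,\sigma_t),(1,\sigma_t-1),(2,\sigma_t-1),\dots,(\sigma_t,1),(\sigma_t,0)$$
covers everything except $(0,\sigma_t+1)$ and $(\sigma_t+1,0)$, which are adjacent to its two ends. On this set $U_t^\nu=u_t$, so $\tilde U_t^\nu$ is constant there; call it $\tilde u_t$. Likewise $\tilde K^\nu$ is constant on the square $Q_i$; call it $\tilde\ell_i$.

**Step 6 (every point meets every plane somewhere on the grid).** The values $|\nu|$ for $\nu\in Q_i$ are all integers in $[\Delta^2,\Delta^2+2\Delta-2]$, and $\sigma_1=\Delta^2$, $\sigma_\Delta=\Delta^2+2\Delta-2$. So for all $t,i$ there is $\nu\in Q_i$ with $|\nu|=\sigma_t$, and there $U_t^\nu=u_t$, $K^\nu=\ell_i$. By Step 4, $u_t\subset\ell_i$ implies $\tilde u_t\subset\tilde\ell_i$. So the configuration lifts to $\mathcal O_2$. Since $p\notin\wp^2$ means $p\neq0$ in $\mathcal O_2$, this contradicts Lemma 1. ∎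

By Propositions 4 and 5, under the hypotheses of Theorem A we have $\tau_{\mathcal O'}(\mu)>\tau_{\mathcal O}(\mu)$ for this $\mu$. What remains is to see that class equations determine $\tau$.

## 7. Conjugacy classes as $\mathcal O[x]$-modules, and helper modules

Let $R=\mathcal O[x]$. All modules are finite. Let $\mathcal E$ be the set of isomorphism classes of finite $R$-modules on which $x$ is bijective. For $N\in\mathcal E$ let $\lambda(N)$ be its type as an $\mathcal O$-module and $a(N)=|\mathrm{Aut}_R(N)|$. Conjugacy classes of $G_\lambda$ correspond to the $N\in\mathcal E$ with $\lambda(N)=\lambda$, and the centralizer of the element is $\mathrm{Aut}_R(N)$, so the class has size $|G_\lambda|/a(N)$. Since $|G_\lambda|$ is the sum of the class sizes, the class equation is equivalent to the function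
$$a\mapsto\#\{N\in\mathcal E:\lambda(N)=\lambda,\ a(N)=a\}.$$

The count $\tau$ uses finer information about $N$ than $\lambda(N)$ and $a(N)$. To make it visible, we add to $N$ many copies of a simple module $X$ and look at $a(N\oplus X^m)$. Write $q^{h_X(N)}=|\mathrm{Hom}_R(X,N)|\,|\mathrm{Hom}_R(N,X)|$ and $q^{e(X)}=|\mathrm{End}_R(X)|$; the function $h_X$ is additive on direct sums. Write $\mathrm{len}$ for $\mathcal O$-length, $\lambda\cup s^m$ for $\lambda$ with $m$ parts $s$ added, and for $\theta\in k^\times$ fix a lift $\hat\theta\in\mathcal O$. Submodules of an $\mathcal O$-module with $\rho$ generators have at most $\rho$ generators, as $\mathcal O$ is a principal ideal domain.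

**Definition (helper modules).** $Y_{\theta,i}=k[x]/(x-\theta)^i$, of type $(1^i)$, with $e=i$. For $F\in\mathcal O_2[x]$ monic of degree $j\ge1$ with $F\equiv(x-\theta)^j$ mod $\pi$, $H_F=\mathcal O_2[x]/(F)$, of type $(2^j)$, with $e=2j$.

Their endomorphism rings are $Y_{\theta,i}$ and $H_F$ themselves, as rings; these are local with residue field $k$. The module $H_F$ determines $F$, the unique monic polynomial of degree $j$ in its annihilator in $\mathcal O_2[x]$. Write $h_{\theta,i}=h_{Y_{\theta,i}}$ and $h_F=h_{H_F}$. Then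
$$h_{\theta,i}(N)=\dim\ker\big((x-\theta)^i|_{N[\pi]}\big)+\dim\ker\big((x-\theta)^i|_{N/\pi N}\big),\tag{9}$$
$$h_F(N)=\mathrm{len}\,N/(\pi^2N+FN)+\mathrm{len}\{z\in N:\pi^2z=0,\ Fz=0\}.\tag{10}$$
To prove (10): $\mathrm{Hom}_R(H_F,N)$ is the set in the second term. The pairing on $H_F$ given by the coefficient of $x^{j-1}$ in the product is perfect, because in the basis $1,x,\dots,x^{j-1}$ its matrix is antitriangular with $1$ on the antidiagonal. So $H_F\cong\mathrm{Hom}_{\mathcal O_2}(H_F,\mathcal O_2)$ as $R$-modules, and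
$$\mathrm{Hom}_R(N,H_F)\cong\mathrm{Hom}_{\mathcal O_2}(N\otimes_RH_F,\mathcal O_2)=\mathrm{Hom}_{\mathcal O_2}\big(N/(\pi^2N+FN),\mathcal O_2\big),$$
which has the length of $N/(\pi^2N+FN)$. The proof of (9) is the same over $k$, where the cokernel of $(x-\theta)^i$ on $N/\pi N$ has the dimension of its kernel.

For helper modules this gives
$$h_{\theta,i}(Y_{\theta,j})=2\min(i,j)=h_{\theta,i}(H_F)\quad(\deg F=j).$$
On $H_{F'}$ the kernel and cokernel of $F$ have equal length. So for $\deg F\le\deg F'$
$$h_F(H_{F'})=2\,\mathrm{len}\,\mathcal O_2[x]/(F,F')\le4\deg F,\quad\text{with equality iff }F\mid F'.\tag{11}$$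

**Lemma 6.** Let $X$ be indecomposable with $\mathrm{End}_R(X)$ local with residue field $k$, and let $N$ have no summand $X$. Then
$$a(N\oplus X^n)=a(N)\,q^{n h_X(N)+n^2e(X)}\prod_{i=1}^n(1-q^{-i}).$$

*Proof.* The point is that an endomorphism of $N\oplus X^n$ is invertible iff its diagonal blocks are. Compositions $X\to N\to X$ lie in $\mathrm{rad}\,\mathrm{End}\,X$, since otherwise they would be invertible and $X$ would be a summand of $N$. Let $u:N\to X$, $v:X\to N$. For every $w\in\mathrm{End}\,N$, $1-wvu$ is invertible iff $1-uwv$ is, and the latter is invertible, since $uwv\in\mathrm{rad}\,\mathrm{End}\,X$. So $vu\in\mathrm{rad}\,\mathrm{End}\,N$. Hence the block endomorphisms of $N\oplus X^n$ whose diagonal blocks lie in the respective radicals form a two-sided ideal $I$. Elements of $1+I$ are invertible: the first diagonal block is invertible, and the Schur complement is again in $1$ plus the radical. So $I$ lies in the radical, and a block endomorphism is invertible iff its diagonal blocks are. The off-diagonal blocks contribute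 $q^{nh_X(N)}$. Finally, the radical of $\mathrm{End}\,X$ has order $q^{e(X)-1}$, so
$$|\mathrm{GL}_n(\mathrm{End}\,X)|=q^{n^2(e(X)-1)}|\mathrm{GL}_n(k)|=q^{n^2e(X)}\prod_{i\le n}(1-q^{-i}).\qquad∎$$

**Lemma 7 (splitting).** Let $s\in\{1,2\}$, $E=\mathcal O_s[x]/(F)$ with $F$ monic of degree $j$, $G=\mathcal O_s^n$. Let $N$ be an $R$-module with an $\mathcal O$-decomposition $N=M''\oplus(E\otimes_{\mathcal O_s}G)$ on which
$$x=\begin{pmatrix}P&Q\\S&x_E\otimes1+\Theta\end{pmatrix}.$$
Suppose $\mathrm{im}\,Q$, $\mathrm{im}\,S$ are generated by at most $\rho$ elements and $\Theta=\sum_{u,\nu}\varepsilon_{u\nu}\otimes\Theta_{u\nu}$ ($\varepsilon_{u\nu}$ matrix units for a basis $(\epsilon_\nu)$ of $E$) with each $\mathrm{im}\,\Theta_{u\nu}\subset G$ generated by at most $\rho$ elements. Put $C=2(j+j^2)\rho$. If $n>C$, then $E^{\,n-C}$ is an $R$-direct summand of $N$.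

*Proof.* We look for a summand $U$ of $G$ on which $Q$ and $\Theta$ vanish and which avoids the images of $S$ and $\Theta$. Put $C_1=C/2$.

**Step 1 (vanishing).** The map
$$G\to\bigoplus_\nu\mathrm{im}\,Q\oplus\bigoplus_{u,\nu}\mathrm{im}\,\Theta_{u\nu},\qquad g\mapsto\big(Q(\epsilon_\nu\otimes g),\Theta_{u\nu}g\big)$$
has an image generated by at most $C_1$ elements. Lift a minimal generating set of the image to $G$. The lifts are independent mod $\pi$, hence part of a basis. Correcting the remaining basis vectors by combinations of the lifts, we get a free summand $U_0$ of $G$ in the kernel, of corank at most $C_1$.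

**Step 2 (avoiding).** The $G$-coordinates of generators of $\mathrm{im}\,S\subset\bigoplus_\nu\epsilon_\nu\otimes G$, together with generators of all $\mathrm{im}\,\Theta_{u\nu}$, are at most $C_1$ elements of $G$. By Smith form they lie in a free summand $U_1$ of rank at most $C_1$. With bars for reduction mod $\pi$, choose a complement of $\bar U_0\cap\bar U_1$ in $\bar U_0$ and lift it to a free summand $U\subset U_0$, of rank at least $n-2C_1=n-C$. Then $\bar U\cap\bar U_1=0$, so $U\oplus U_1$ is a summand of $G$, and there is $U^+\supset U_1$ with $G=U\oplus U^+$.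

**Step 3 (conclusion).** On $E\otimes U$ both $Q$ and $\Theta$ vanish, so it is $x$-stable with $x=x_E\otimes1$. Since $\mathrm{im}\,S,\mathrm{im}\,\Theta\subset E\otimes U_1$, also $M''\oplus E\otimes U^+$ is $x$-stable. So $N=(E\otimes U)\oplus(M''\oplus E\otimes U^+)$ as $R$-modules. ∎

**Lemma 8.** If $T\in M_m(k)$, $\mathrm{codim}\,Z(T)\le Cm$ and $m>2C$, there is $\theta\in k$ with $\mathrm{rank}(T-\theta)\le C$.

*Proof.* Over an algebraic closure $\bar k$ put $\kappa_{\theta,i}=\dim\ker(T-\theta)^i-\dim\ker(T-\theta)^{i-1}$ and $g=\max_\theta\dim\ker(T-\theta)$. Then $\kappa_{\theta,i}\le\kappa_{\theta,1}\le g$ and $\sum_{\theta,i}\kappa_{\theta,i}=m$, so $\dim Z(T)=\sum_{\theta,i}\kappa_{\theta,i}^2\le gm$. With $\dim Z(T)\ge m^2-Cm$ this gives $g\ge m-C>m/2$. Two eigenspaces of dimension $>m/2$ do not fit, so the maximizing $\theta$ is unique. It is therefore fixed by the Galois group, so it lies in $k$, because $k$ is perfect. And $\mathrm{rank}(T-\theta)=m-g\le C$. ∎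

**Lemma 9.** Fix a rational $a>0$, integers $v,e$ and a finite set of types. There is $m_0$ such that for $m>m_0$ the following holds. If $N'=N\oplus X^n$ with $X$ as in Lemma 6, $e(X)=e$, $N$ without summand $X$, $\lambda(N)$ in the finite set, and $a(N')=a\,q^{mv+m^2e}\prod_{i\le m}(1-q^{-i})$, then $n=m$, $h_X(N)=v$, $a(N)=a$.

*Proof.* By Lemma 6 and comparison of prime-to-$p$ parts,
$$a(N)_{p'}\prod_{i\le n}(q^i-1)=a_{p'}\prod_{i\le m}(q^i-1).$$
If $n>m$, then $a_{p'}\ge q^{m+1}-1$; if $n<m$, then $a(N)_{p'}\ge a_{p'}(q^m-1)$. As $a(N)\le|G_{\lambda(N)}|$ is bounded independently of $m$, both are impossible for large $m$. So $n=m$ and $q^{m(h_X(N)-v)}=a/a(N)$. The right side takes finitely many values, so $h_X(N)=v$ for large $m$, and then $a(N)=a$. ∎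

## 8. Refined counts determined by the class equations

Fix integers $1\le j_1<\dots<j_d=D$. "Bounded", $O(1)$, $O(m)$ refer to constants independent of $m$. Put $\gamma_m=\prod_{i\le m}(1-q^{-i})$; it is bounded below by a positive constant.

**Definition.** For $1\le j\le D$ let $\mathcal S_j(\lambda;v_1,\dots,v_j;a)$ be the number of pairs $(\theta,N)$ with $\theta\in k^\times$ and $N\in\mathcal E$ without summands $Y_{\theta,i}$ $(i\le j)$, such that $\lambda(N)=\lambda$, $h_{\theta,i}(N)=v_i$ $(i\le j)$, $a(N)=a$.

For $0\le l\le d$ let $\mathcal T_l(\lambda;v_1,\dots,v_D;w_1,\dots,w_l;a)$ be the number of tuples $(\theta,F_1,\dots,F_l,N)$ with $\theta\in k^\times$; $F_i\in\mathcal O_2[x]$ monic of degree $j_i$, $F_i\equiv(x-\theta)^{j_i}$ mod $\pi$, $F_1\mid\dots\mid F_l$; $N\in\mathcal E$ without summands $Y_{\theta,i}$ $(i\le D)$ and $H_{F_i}$ $(i\le l)$; $\lambda(N)=\lambda$, $h_{\theta,i}(N)=v_i$, $h_{F_i}(N)=w_i$, $a(N)=a$. So $\mathcal T_0=\mathcal S_D$.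

Two examples of $\mathcal S_1$. For $\lambda=\emptyset$ only $N=0$ occurs, and $\mathcal S_1(\emptyset;0;1)=q-1$. On the other hand, the modules of type $(1^m)$ with $a(N')=q^{m^2}\gamma_m=|\mathrm{GL}_m(k)|$ are the scalars, also $q-1$ of them. For $\lambda=(1)$, $\mathcal S_1((1);0;q-1)=(q-1)(q-2)$ counts pairs of distinct $\theta,\theta'\in k^\times$ ($x$ acts on $N=k$ by $\theta'$). Adding $Y_{\theta,1}^m$ turns such a pair into the class of $\mathrm{diag}(\theta',\theta,\dots,\theta)$ in $\mathrm{GL}_{m+1}(k)$. The proposition says that this way of reading refined counts from centralizer orders always works once $m$ is large.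

**Proposition 10.** For all sufficiently large $m$ (depending on the data, with $a>0$):

(a) $\mathcal S_1(\lambda;v;a)=\#\{N'\in\mathcal E:\lambda(N')=\lambda\cup1^m,\ a(N')=a\,q^{mv+m^2}\gamma_m\}$.

(b) For $2\le j\le D$: $\ \mathcal S_j(\lambda;v_1,\dots,v_j;a)=\mathcal S_{j-1}\big(\lambda\cup1^{jm};(v_i+2im)_{i<j};a\,q^{mv_j+jm^2}\gamma_m\big)$.

(c) For $1\le l\le d$, $j=j_l$:
$$\mathcal T_l(\lambda;v;w_1,\dots,w_l;a)=\mathcal T_{l-1}\big(\lambda\cup2^{jm};(v_i+2m\min(i,j))_{i\le D};(w_i+4j_im)_{i<l};a\,q^{mw_l+2jm^2}\gamma_m\big).$$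

Consequently, if the class equations of $G_\lambda(\mathcal O)$ and $G_\lambda(\mathcal O')$ agree for all $\lambda$ with parts in $\{1,2,4\}$, then all $\mathcal T_d(\lambda;v;w;a)$ with $\lambda$ having parts in $\{1,2,4\}$ agree for $\mathcal O$ and $\mathcal O'$.

*Proof of the consequence.* Starting from $\mathcal T_d$, apply (c) $d$ times, then (b) for $j=D,D-1,\dots,2$, then (a), choosing each $m$ after the data produced so far and large enough for both rings. The new data are given by the same formulas for both rings, only parts $1$ and $2$ are added, and the last expression is determined by a class equation.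

*Proof of (a), (b), (c): the map and its injectivity.* In each case the map from left to right is $N\mapsto N'=N\oplus X^m$ with $X=Y_{\theta,1}$, $Y_{\theta,j}$, $H_{F_l}$ (forgetting $\theta$ in (a) and $F_l$ in (c)). It lands in the right-hand set by Lemma 6, additivity of $h$, and the values of $h$ on helpers in Section 7. In (c) no $H_{F_i}$ with $i<l$ becomes a summand, because its degree differs from that of $F_l$. The map is injective for large $m$ by the Krull–Schmidt theorem. In (b) $\theta$ is retained and $X$ has multiplicity exactly $m$. In (a) and (c) $X$ is recovered as the helper of the given shape ($Y_{\theta',1}$, resp. $H_{F'}$ with $\deg F'=j_l$) with multiplicity $\ge m$, since other such helpers occur in $N$ with multiplicity at most the number of parts of $\lambda$.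

For surjectivity, let $N'$ (with its $\theta$ and $F_i$) be in the right-hand set, and let $M'$ be an $\mathcal O$-module of type $\lambda$, with $\rho$ generators. The aim in each case is to split off $m-O(1)$ copies of a helper with Lemma 7. Lemma 9 then does the rest.

**Surjectivity in (a).** Write $N'=M'\oplus k^m$ and $x=\begin{pmatrix}P&Q\\S&T\end{pmatrix}$. For $\beta=(\beta_{uv})\in\mathrm{End}_R(N')$ the $(2,2)$ block of $x\beta=\beta x$ gives $[T,\beta_{22}]=\beta_{21}Q-S\beta_{12}$. There are $q^{O(m)}$ choices for $(\beta_{11},\beta_{12},\beta_{21})$, and for each of them the possible $\beta_{22}$ form at most one coset of $Z(T)$. So $|\mathrm{End}_R(N')|\le q^{O(m)}|Z(T)|$. Since $a(N')\ge q^{m^2-O(m)}$, we get $\dim Z(T)\ge m^2-O(m)$. By Lemma 8, $\mathrm{rank}(T-\theta)=O(1)$ for some $\theta\in k$. By Lemma 7 with $E=Y_{\theta,1}$, $G=k^m$, $\Theta=T-\theta$, the module $Y_{\theta,1}^{m-O(1)}$ is a summand, and $\theta\ne0$ since $x$ is bijective. Write $N'=N\oplus Y_{\theta,1}^n$ with $N$ without summand $Y_{\theta,1}$.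 From $\lambda(N)\cup1^n=\lambda\cup1^m$ and $n\ge m-O(1)$ we see that $|n-m|=O(1)$ and that $\lambda(N)$ lies in a finite set independent of $m$. Lemma 9 gives $n=m$, hence $\lambda(N)=\lambda$, and $h_{\theta,1}(N)=v$, $a(N)=a$.

**Surjectivity in (b).** Write $N'=M'\oplus k^{jm}$ with $x$ in blocks as before, $T\in M_{jm}(k)$.

*Count Jordan blocks at $\theta$.* On $N'[\pi]=M'[\pi]\oplus k^{jm}$ and on $N'/\pi N'=M'/\pi M'\oplus k^{jm}$ the operator $x-\theta$ differs from $0\oplus(T-\theta)$ by an operator of bounded rank, and this changes kernel dimensions by $O(1)$. So by (9), $2\dim\ker(T-\theta)=h_{\theta,1}(N')+O(1)=2m+O(1)$, and $T$ has $m+O(1)$ Jordan blocks at $\theta$.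

*Few short blocks.* For $i<j$ let $n_i$ be the number of blocks of size $i$ at $\theta$. Write $k^{jm}=(Y_{\theta,i}\otimes k^{n_i})\oplus Z$ with $Z$ $T$-stable and use Lemma 7 with $M''=M'\oplus Z$, $\Theta=0$. The upper right block maps $Y_{\theta,i}\otimes k^{n_i}$ into $M'$ and the lower left block vanishes on $Z$, so both images have at most $\rho$ generators. If $n_i$ exceeded the constant $C$ of Lemma 7, $Y_{\theta,i}$ would be a summand of $N'$, which is excluded. So $n_i$ is bounded.

*Conclusion.* So $m-O(1)$ blocks at $\theta$ have size $\ge j$; since their total dimension is at most $jm$, all but $O(1)$ of them have size exactly $j$. Lemma 7, used in the same way with $j$ in place of $i$, gives a summand $Y_{\theta,j}^{m-O(1)}$. Write $N'=N\oplus Y_{\theta,j}^n$ with $N$ without summand $Y_{\theta,j}$. Then $\lambda(N)\cup1^{jn}=\lambda\cup1^{jm}$, so $\lambda(N)$ lies in a finite set independent of $m$. Lemma 9 gives $n=m$, $\lambda(N)=\lambda$, $h_{\theta,j}(N)=v_j$, $a(N)=a$, and additivity gives $h_{\theta,i}(N)=v_i$ for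 $i<j$.

**Surjectivity in (c).** Write $N'=M'\oplus\mathcal O_2^{jm}$, $x=\begin{pmatrix}P&Q\\S&T\end{pmatrix}$, $\bar T=T$ mod $\pi$.

*Jordan blocks of $\bar T$.* On $N'/\pi N'=M'/\pi M'\oplus k^{jm}$ and on $N'[\pi]=M'[\pi]\oplus\pi\mathcal O_2^{jm}$ (with $\pi\mathcal O_2^{jm}\cong k^{jm}$, $T$ acting as $\bar T$) the operator $x-\theta$ differs from $0\oplus(\bar T-\theta)$ by an operator of bounded rank. Since $A^i-B^i=\sum_uA^u(A-B)B^{i-1-u}$, the same holds for $i$-th powers, $i\le D$. By (9), $\dim\ker(\bar T-\theta)^i=m\min(i,j)+O(1)$ for $i\le D$. Put $\kappa_i=\dim\ker(\bar T-\theta)^i-\dim\ker(\bar T-\theta)^{i-1}$. Then $\kappa_i=m+O(1)$ for $i\le j$, and $\kappa_{j+1}=O(1)$ because $\sum_{i\le j}\kappa_i=jm+O(1)$ and the total dimension is $jm$. So $\bar T$ has $n_1=\kappa_j-\kappa_{j+1}=m+O(1)$ blocks of size exactly $j$ at $\theta$, with a $\bar T$-stable complement of bounded dimension; note $n_1\le m$.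

*A normal form over $\mathcal O_2$.* Lift this decomposition: $\mathcal O_2^{jm}=L\oplus Z$ with $L$ free of rank $jn_1$ and $Z$ free of bounded rank. Put $M''=M'\oplus Z$, of bounded size, and rewrite $x=\begin{pmatrix}P&Q\\S&T'\end{pmatrix}$ on $M''\oplus L$, where $\bar T'$ is $x$ on $Y_{\theta,j}^{n_1}$. Let $y=T'-\hat\theta$, and let $G\cong\mathcal O_2^{n_1}$ be spanned by lifts of generators of the blocks. Then $L=\bigoplus_{i<j}y^iG$ with each $y^i:G\to y^iG$ bijective, because this holds mod $\pi$. Since $y^jL\subset\pi L$,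
$$y^jg=\pi\sum_{i<j}y^i\Phi_ig\qquad(g\in G),\quad\Phi_i\in M_{n_1}(k).$$
Writing $y^i\otimes g$ for $y^ig$, we have $y=\hat J+\pi D_\Phi$, where $\hat J(y^i\otimes g)=y^{i+1}\otimes g$ for $i<j-1$ and $\hat J(y^{j-1}\otimes g)=0$, while $D_\Phi(y^{j-1}\otimes g)=\sum_iy^i\otimes\Phi_ig$ and $D_\Phi(y^i\otimes g)=0$ for $i<j-1$. (In the rest of this proof $J,\hat J$ denote these operators.)

*The centralizer of $T'$.* Let $J=\hat J$ mod $\pi$, $S_0=k[y]/(y^j)$, and $\Phi=\sum_i\Phi_iy^i\in M_{n_1}(S_0)=Z(J)$. Let $\bar\beta\in Z(J)$; it has a lift $\hat\beta\in Z(\hat J)=M_{n_1}(\mathcal O_2[y]/(y^j))$. For $\beta=\hat\beta+\pi\beta_1$,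
$$[T',\beta]=\pi\big([J,\beta_1]+[D_\Phi,\bar\beta]\big).$$
For the trace form, $[J,M_{jn_1}(k)]=Z(J)^\perp$: inclusion is clear and dimensions agree. So $\bar\beta$ lifts into $Z(T')$ iff $\mathrm{tr}([D_\Phi,\bar\beta]h)=\mathrm{tr}(D_\Phi[\bar\beta,h])=0$ for all $h\in M_{n_1}(S_0)$. For $h=\sum h_iy^i$ the operator $hD_\Phi$ kills $y^i\otimes g$ for $i<j-1$ and sends $y^{j-1}\otimes g$ to $\sum_{i,i'}y^{i+i'}\otimes h_{i'}\Phi_ig$. Hence
$$\mathrm{tr}(D_\Phi h)=\sum_i\mathrm{tr}(\Phi_ih_{j-1-i})=\tau_0(\Phi h),$$
where $\tau_0$ is the trace of the coefficient of $y^{j-1}$. The form $(u,h)\mapsto\tau_0(uh)$ on $M_{n_1}(S_0)$ is symmetric and nondegenerate. So the condition is $\tau_0(\Phi[\bar\beta,h])=\tau_0([\Phi,\bar\beta]h)=0$ for all $h$, i.e. $[\Phi,\bar\beta]=0$. The kernel of $Z(T')\to Z(J)$ is $\pi Z(J)$, of order $q^{jn_1^2}$. Thus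
$$|Z(T')|=q^{\,jn_1^2+\dim Z_{M_{n_1}(S_0)}(\Phi)}.$$

*Almost all of $\Phi$ is scalar.* As in (a), with $M''$ and $L$ in place of $M'$ and $k^m$,
$$q^{2jm^2-O(m)}\le a(N')\le|\mathrm{End}_R(N')|\le q^{O(m)}|Z(T')|.$$
Since $n_1\le m$, this gives $\dim Z_{M_{n_1}(S_0)}(\Phi)\ge jm^2-O(m)\ge jn_1^2-O(m)$, so this centralizer has codimension $O(m)$ in $M_{n_1}(S_0)$. Intersecting with the constant matrices $M_{n_1}(k)$, we see that each $Z_{M_{n_1}(k)}(\Phi_i)$ has codimension $O(m)=O(n_1)$ in $M_{n_1}(k)$. By Lemma 8 there are $f_i\in k$ with $\mathrm{rank}(\Phi_i-f_i)=O(1)$. Let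
$$F=(x-\hat\theta)^j-\pi\sum_if_i(x-\hat\theta)^i.$$
In the basis $(x-\hat\theta)^i$ of $H_F$, $x-\hat\theta$ acts on $H_F\otimes G$ as $\hat J+\pi D_f$, where $D_f$ is $D_\Phi$ with the scalars $f_i$ in place of the $\Phi_i$. So $T'=x_{H_F}\otimes1+\pi(D_\Phi-D_f)$. The blocks of $\Theta=\pi(D_\Phi-D_f)$ are the $\pi(\Phi_i-f_i)$ and zero, and their images have $O(1)$ generators. Lemma 7 with $E=H_F$ gives a summand $H_F^{m-O(1)}$.

*Conclusion.* Write $N'=N\oplus H_F^n$ with $N$ without summand $H_F$. Then $\lambda(N)\cup2^{jn}=\lambda\cup2^{jm}$, so $\lambda(N)$ lies in a finite set independent of $m$. Lemma 9 gives $n=m$, $\lambda(N)=\lambda$, $h_F(N)=w_l$, $a(N)=a$; additivity gives $h_{\theta,i}(N)=v_i$. For $i<l$,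
$$w_i+4j_im=h_{F_i}(N)+m\,h_{F_i}(H_F)$$
with $h_{F_i}(N)$ bounded and $h_{F_i}(H_F)\le4j_i$ by (11). So for large $m$ we have $h_{F_i}(H_F)=4j_i$, i.e. $F_i\mid F$, and $h_{F_i}(N)=w_i$. Since $N'$ has no summand $Y_{\theta,i}$ ($i\le D$) or $H_{F_i}$ ($i<l$), neither has $N$. So $(\theta,F_1,\dots,F_{l-1},F,N)$ is counted on the left and maps to the given element. ∎

## 9. $\tau_{\mathcal O}(\mu)$ as a refined count, and the proof of Theorem A

Let $\mu$ be a partition of $n$ with distinct part sizes $j_1<\dots<j_d=D$, as in Section 4. Put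
$$v_i=2\sum_l\min(\mu_l,i)\ (i\le D),\qquad w_i=4\sum_l\min(\mu_l,j_i)\ (i\le d).$$
We show that
$$\tau_{\mathcal O}(\mu)=\sum_a\mathcal T_d\big((4^n);v;w;a\big).\tag{12}$$

**Step 1 (what the conditions say).** Let $(\theta,F_1,\dots,F_d,N)$ have $\lambda(N)=(4^n)$, i.e. $N$ is free over $\mathcal O_4$. All direct summands of $N$ are $\mathcal O_4$-free, so the condition of having no helper summands is automatic. Put $y=x-\hat\theta$ and regard the $F_i$ as polynomials in $y$, $F_i\equiv y^{j_i}$ mod $\pi$. Multiplication by $\pi^3$, resp. $\pi^2$, gives $N/\pi N\cong N[\pi]$ and $\bar N:=N/\pi^2N\cong N[\pi^2]$ as $R$-modules. By (9) the conditions $h_{\theta,i}(N)=v_i$ say $\dim\ker(y^i|_{N/\pi N})=\sum_l\min(\mu_l,i)$ for $i\le D$. For $i=D$ this is $n$, so they say that $y$ is nilpotent of Jordan type $\mu$ on $N/\pi N$. Kernel and cokernel of $F_i$ on $\bar N$ have equal length, so by (10) the conditions $h_{F_i}(N)=w_i$ say $\mathrm{len}\,\bar N/F_i\bar N=2\sum_l\min(\mu_l,j_i)$.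

**Lemma 11.** These conditions on $N$ hold iff $\bar N\cong\bar N_{\underline F}=\bigoplus_l\mathcal O_2[y]/(F_{(\mu_l)})$.

*Proof.* $\bar N_{\underline F}$ satisfies them: mod $\pi$ it has Jordan type $\mu$, and since $F_1\mid\dots\mid F_d$, the quotient of $\mathcal O_2[y]/(F_{(\mu_l)})$ by $F_i$ has length $2\min(\mu_l,j_i)$.

Conversely, $\mathrm{len}\,\bar N/F_d\bar N=2n=\mathrm{len}\,\bar N$, so $F_d\bar N=0$ and $\bar N$ is a module over $A=\mathcal O_2[y]/(F_d)$. This ring is self-injective. Indeed $A\cong\mathrm{Hom}_{\mathcal O_2}(A,\mathcal O_2)$ by the pairing of Section 7, so $\mathrm{Hom}_A(-,A)\cong\mathrm{Hom}_{\mathcal O_2}(-,\mathcal O_2)$, which is exact. Lift a generator of a Jordan block of size $j_d$ of $N/\pi N$ to $e\in\bar N$. The map $A\to\bar N$, $1\mapsto e$, of free $\mathcal O_2$-modules is injective mod $\pi$, hence injective, hence split over $A$. The complement is $\mathcal O_2$-free and satisfies the same conditions for $\mu$ with this part removed, by Krull–Schmidt mod $\pi$ and $\mathrm{len}\,A/F_iA=2j_i$.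 When all parts $j_d$ are removed, the length condition for $F_{d-1}$ shows that $F_{d-1}$ kills the rest; continue by induction on $d$. ∎

**Step 2 (remove $\theta$).** By Lemma 11 the tuples counted in $\sum_a\mathcal T_d$ are the $(\theta,\underline F,N)$ with $N$ free over $\mathcal O_4$ and $\bar N\cong\bar N_{\underline F}$. The translation $x=y+\hat\theta$ makes the count independent of $\theta$, and $x$ is automatically bijective, as $y$ is nilpotent mod $\pi$ and $\hat\theta$ is a unit. There are $q-1$ values of $\theta$, and for each chain $\underline F\in\mathfrak F$ there are $C(\underline F)$ modules. This is (12), by definition (3).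

*Proof of Theorem A.* Suppose the class equations of $G_\lambda(\mathcal O)$ and $G_\lambda(\mathcal O')$ agreed for all $\lambda$ with parts in $\{1,2,4\}$. By Proposition 10, applied to $\mathcal T_d((4^n);v;w;a)$ for all $a$, and by (12), we would have $\tau_{\mathcal O}(\mu)=\tau_{\mathcal O'}(\mu)$ for every $\mu$. Take for $\mu$ the Jordan type constructed in Section 6. Since $p\notin\wp^2$, Proposition 5 gives a commuting pair $(b,c)$ with $\mathcal P_{\mathcal O}(b,c)=0$. Since $p\in\wp'^2$, Proposition 4 gives $\tau_{\mathcal O'}(\mu)>\tau_{\mathcal O}(\mu)$, a contradiction. ∎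

The pair $W(\mathbb F_q)$, $\mathbb F_q[[t]]$ satisfies the hypotheses for each $q=p^f$. So for no prime power $q$ is the class equation of $\mathrm{Aut}_{\mathcal O}(M_\lambda)$ determined by $\lambda$ and $q$ for all $\lambda$.
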